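# Coefficient sums of bounded analytic functions at $p=1$: a chirp corrected by a tapered chain

## 1. The group $S^\tau$ and the tapered chain

Throughout, $e(x)=e^{2\pi i x}$, the Fourier transform is $\hat g(x)=\int_{\mathbb R}g(y)e(-xy)\,dy$, extended to $L^2(\mathbb R)$ by Plancherel, and $\|\cdot\|$ is the $L^2$ norm. The letter $C$ denotes an absolute constant that may change from line to line.

**Definition 1.** For $\tau\in\mathbb R$ let $S^\tau$ be the unitary operator on $L^2(\mathbb R)$ with Fourier multiplier $e(-\tau\xi^2)$, that is, $\widehat{S^\tau u}(\xi)=e(-\tau\xi^2)\hat u(\xi)$. Clearly $S^\sigma S^\tau=S^{\sigma+\tau}$.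

**Example.** Let $u(x)=e^{-\pi x^2}$, so $\hat u(\xi)=e^{-\pi\xi^2}$. Then $\widehat{S^\tau u}(\xi)=e^{-\pi(1+2i\tau)\xi^2}$, hence $S^\tau u(x)=(1+2i\tau)^{-1/2}e^{-\pi x^2/(1+2i\tau)}$ and $|S^\tau u(x)|^2=(1+4\tau^2)^{-1/2}e^{-2\pi x^2/(1+4\tau^2)}$. The norm is preserved, but the mass is spread thin over width about $\sqrt{1+4\tau^2}$.

Three facts are needed.

* (S1) $\overline{S^\tau u}=S^{-\tau}\bar u$.
* (S2) For $\tau>0$ and $u\in L^1\cap L^2$, $\ S^{-\tau}u(y)=(2\tau)^{-1/2}e(\tfrac18)\int e\big(-\tfrac{(y-x')^2}{4\tau}\big)u(x')\,dx'$.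
* (S3) For $u\in L^2$, $\ \big(e(y^2/2)\,u\big)^{\wedge}(x)=e(\tfrac18-\tfrac{x^2}2)\,(S^{1/2}u)(x)$.

*Proofs.* (S1): the transform of $\bar v$ at $\xi$ is $\overline{\hat v(-\xi)}$, and the multiplier is even.

(S2): for $\operatorname{Re}a>0$ the function with transform $e^{-\pi a\xi^2}$ is $a^{-1/2}e^{-\pi x^2/a}$. Take $a=\delta-2i\tau$ and let $\delta\to0^+$. On the Fourier side $e^{-\pi a\xi^2}\hat u\to e(\tau\xi^2)\hat u$ in $L^2$. On the other side $a^{-1/2}\to(2\tau)^{-1/2}e(\frac18)$ and $e^{-\pi x^2/a}\to e(-x^2/(4\tau))$, and for $u\in L^1$ the convolution converges pointwise by dominated convergence. The two limits agree a.e.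

(S3): taking conjugates in (S2) with $\tau=\frac12$ and using (S1), $S^{1/2}$ has kernel $e(-\frac18)e(\frac{(x-y)^2}2)$. So for $u\in L^1\cap L^2$,
$$\int e(\tfrac{y^2}2-xy)u(y)\,dy=e(-\tfrac{x^2}2)\int e(\tfrac{(x-y)^2}2)u(y)\,dy=e(\tfrac18-\tfrac{x^2}2)\,S^{1/2}u(x).$$
Both sides are isometric in $u$, so the identity extends to $L^2$. $\square$

**Definition 2 (tapered chain).** Let $P\in L^2(\mathbb R)$ and let $J\ge1$ be an integer. Put $\eta_n=1-\frac nJ$, $q_n=S^{-(n+1)}P$ and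
$$\tilde p=\sum_{n=0}^{J-1}\eta_n\,S^{-n-\frac12}P,\qquad \omega=\tilde p-\overline{\tilde p}.$$

The function $\omega$ takes purely imaginary values. Let us compute $S^{1/2}\omega$. Since $\eta_0=1$ and $\eta_J=0$,
$$S^{1/2}\tilde p=\sum_{n=0}^{J-1}\eta_nS^{-n}P=P+\sum_{n=1}^{J-1}\eta_nq_{n-1}=P+\sum_{n=0}^{J-1}\eta_{n+1}q_n .$$
By (S1), $S^{1/2}\,\overline{S^{-n-1/2}P}=S^{1/2}S^{n+1/2}\bar P=S^{n+1}\bar P=\overline{q_n}$. Hence
$$S^{1/2}\omega=P+Q,\qquad Q=\sum_{n=0}^{J-1}\big(\eta_{n+1}q_n-\eta_n\overline{q_n}\big),\tag{1}$$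
and since $\eta_{n+1}-\eta_n=-\frac1J$,
$$\operatorname{Re}Q=-\frac1J\operatorname{Re}\sum_{n=0}^{J-1}q_n.\tag{2}$$

**Example.** For $J=1$: $\omega=S^{-1/2}P-\overline{S^{-1/2}P}$, $Q=-\overline{q_0}$, $\operatorname{Re}Q=-\operatorname{Re}q_0$. For $J=2$: $\eta_0=1$, $\eta_1=\frac12$, $Q=\frac12q_0-\overline{q_0}-\frac12\overline{q_1}$, $\operatorname{Re}Q=-\frac12\operatorname{Re}(q_0+q_1)$.

What is this for? The chirp $e(y^2/2)$ has modulus $1$, and its Fourier transform, in the sense of distributions, is $e(\frac18-\frac{x^2}2)$, again of modulus $1$. Perturb it to $e(y^2/2)(1+\omega)$. Because $\omega$ is imaginary, the modulus is $\sqrt{1+|\omega|^2}$, which is $1$ up to second order. By (S3) and (1) the transform becomes $e(\frac18-\frac{x^2}2)(1+P+Q)$. Its modulus changes substantially where $P$ lives. Elsewhere it changes to first order only by $\operatorname{Re}Q$, and (2) makes $\operatorname{Re}Q$ an average of $J$ terms. So the chain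 repairs the modulus of a Fourier transform on a prescribed set, at almost no cost to either modulus elsewhere.

The reason for the chain can be read link by link. To get $P$ on the Fourier side, add $S^{-1/2}P$ to $1$. This has a real part, so subtract its conjugate; that puts $-\overline{q_0}$ on the Fourier side, which has a real part. Add $q_0$ there, which is $S^{-3/2}P$ on the $y$ side; subtract its conjugate; and so on. The weights $\eta_n$ end the chain gradually.

## 2. How large $\sum|a_k|r^k$ can be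

Let $\mathbb D=\{|z|<1\}$, and let $\mathcal B$ be the class of analytic $f(z)=\sum_{k\ge0}a_kz^k$ on $\mathbb D$ with $|f|<1$. For $p>0$ and $0\le r<1$ put
$$M_p^f(r)=\sum_{k\ge0}|a_k|^pr^k,\qquad M_p(r)=\sup_{f\in\mathcal B}M_p^f(r).$$

Three facts are quoted.

* (i) For $0<p\le2$ and $2^{p/2-1}<r<1$, $\ M_p(r)<\Big(\frac1{1-r^{2/(2-p)}}\Big)^{1-p/2}$. For $p=1$: $M_1(r)<\frac1{\sqrt{1-r^2}}$ when $1/\sqrt2<r<1$.
* (ii) (Bombieri–Bourgain) For every $\varepsilon>0$ there is $C(\varepsilon)>0$ with $M_1(\rho)\ge\frac1{\sqrt{1-\rho^2}}-C(\varepsilon)\big(\log\frac1{1-\rho}\big)^{3/2+\varepsilon}$ for $\rho\ge1/\sqrt2$.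
* (iii) For $1<p<2$ the difference $M_p(r)-\Big(\frac1{1-r^{2/(2-p)}}\Big)^{1-p/2}$ tends to $0$ as $r\to1^-$.

The problem, from Ilgiz R Kayumov and Saminathan Ponnusamy, "On a powered Bohr inequality", arXiv:1809.00157 (2018), is whether (iii) also holds for $p=1$: does $M_1(r)-\frac1{\sqrt{1-r^2}}$ tend to $0$? Fact (ii) does not decide this, since the term subtracted there is unbounded.

The non-strict form of (i) for $p=1$ is the Cauchy–Schwarz inequality: if $f\in\mathcal B$ then $\sum|a_k|^2\le1$, so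
$$\sum|a_k|r^k\le\Big(\sum|a_k|^2\Big)^{1/2}\Big(\sum r^{2k}\Big)^{1/2}\le\frac1{\sqrt{1-r^2}} .$$
To come close we need $|a_k|$ nearly proportional to $r^k$ and $\sum|a_k|^2$ nearly $1$, that is, $|f|$ nearly $1$ on the circle.

Simple functions are far from this. A constant gives at most $1$. The Möbius map $f(z)=\frac{a-z}{1-az}$, $0<a<1$, has $a_0=a$ and $a_k=-(1-a^2)a^{k-1}$, so
$$M_1^f(r)=a+\frac{(1-a^2)r}{1-ar}\le a+\frac{1-a^2}{1-a}=1+2a<3,$$
bounded while $\frac1{\sqrt{1-r^2}}\to\infty$.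

The answer is yes, with a rate.

**Theorem 1.** There is an absolute constant $C$ with
$$0<\frac1{\sqrt{1-r^2}}-M_1(r)\le C(1-r)^{1/1230}\qquad(1/\sqrt2<r<1).$$
In particular $M_1(r)-\frac1{\sqrt{1-r^2}}\to0$ as $r\to1^-$.

**Theorem 2.** For $0<p<2$ and $2^{p/2-1}<r<1$,
$$0<\Big(\frac1{1-r^{2/(2-p)}}\Big)^{1-p/2}-M_p(r)\le C_p(1-r)^{\frac{p-1}2+\frac1{1230}}.$$
Hence the difference tends to $0$ for every $p\in(1-\frac1{615},2)$.

The inequalities "$0<$" are (i). The exponents are not optimized.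

## 3. Distance to unimodular functions with prescribed coefficient moduli

For $0<p<2$ and $0<r<1$ put $\rho=r^{2/(2-p)}$, so the bound in (i) is $(1-\rho)^{-(1-p/2)}$. For $p=1$, $\rho=r^2$.

**Definition 3.** For $0<\rho<1$ let $b_k=\sqrt{1-\rho}\,\rho^{k/2}$ for $k\ge0$ and $b_k=0$ for $k<0$; then $\sum b_k^2=1$. For $G\in L^2(\mathbb T)$, $\mathbb T=\mathbb R/\mathbb Z$, with Fourier coefficients $G_k$, let
$$E(G)=\int_{\mathbb T}(|G|-1)^2dt+\sum_{k\in\mathbb Z}(|G_k|-b_k)^2,\qquad D(\rho)=\inf_GE(G).$$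

**Example.** Each half of $E$ can be made zero alone. For $G=1$, $E(G)=(1-b_0)^2+\sum_{k\ge1}b_k^2=2-2b_0=2-2\sqrt{1-\rho}$. For $G=\sum b_ke(kt)=\sqrt{1-\rho}/(1-\sqrt\rho\,e(t))$ the second half vanishes and $E(G)=1-2\int|G|+1=2-2\int|G|$. Here
$$\int|1-\sqrt\rho\,e(t)|^{-1}dt=\sum_k\big(4^{-k}\tbinom{2k}k\big)^2\rho^k\le1+\sum_{k\ge1}\frac{\rho^k}{\pi k}=1+\frac1\pi\log\frac1{1-\rho},$$
so $\int|G|\to0$. Both choices have $E\to2$ as $\rho\to1$, the value of $E(0)$.

**Theorem 3.** For $0<r<1$ and $\rho=r^2$,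
$$\tfrac12D(\rho)\le\sqrt{1-r^2}\Big(\frac1{\sqrt{1-r^2}}-M_1(r)\Big)\le21\,D(\rho).$$

So the question for $p=1$ is exactly whether $D(\rho)=o(\sqrt{1-\rho})$. There is no analyticity in $E$: negative coefficients are only penalized, and $|G|$ may exceed $1$. Passing back to $\mathcal B$ is the task of the next statement.

**Proposition 1.** For $0<p<2$, $M_p(r)\ge(1-\rho)^{-(1-p/2)}\big(1-C_pD(\rho)\big)$. One can take $C_1=21$.

Recall the facts on Hardy spaces. $H^2$ is the space of $L^2(\mathbb T)$ functions with vanishing negative coefficients, identified with their analytic extensions. If $m\in L^2$, $m>0$ and $\log m\in L^1$, there is an outer function $O\in H^2$ with $|O|=m$ a.e. on the circle and $O(0)=\exp\int\log m$. If $m\ge\frac12$, then $1/O$ is bounded by $2$ in $\mathbb D$. An $H^2$ function with boundary values bounded by $1$ is bounded by $1$ in $\mathbb D$.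

*Proof of Proposition 1.* Let $E(G)=\eta^2$. We prove the bound with $E(G)$ in place of $D(\rho)$ and then take the infimum over $G$. If $\eta\ge\frac12$ it is trivial once $C_p\ge4$, as the right side is $\le0$. Let $\eta<\frac12$.

**Step 1: discard negative frequencies.** This produces an analytic function. Let $G_+=\sum_{k\ge0}G_ke(kt)\in H^2$. Since $b_k=0$ for $k<0$, $\|G-G_+\|^2=\sum_{k<0}|G_k|^2\le\eta^2$. So $\big\||G_+|-1\big\|\le2\eta$.

**Step 2: divide by an outer function.** This brings the modulus down to at most $1$. Let $m=\max(|G_+|,\frac12)$. Then $|m-1|\le||G_+|-1|$: where $|G_+|<\frac12$ the left side is $\frac12$ and the right side exceeds $\frac12$; elsewhere they are equal. Also $-\log2\le\log m\le m$, so $\log m$ is integrable. Let $O$ be the outer function with $|O|=m$ and put $F=G_+/O$. Since $1/O$ is bounded, $F\in H^2$, and $|F|=|G_+|/m\le1$ on the circle, so $\|F\|_\infty\le1$.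

**Step 3: $F$ is close to $G_+$.** This transfers the information on coefficients to $F$. As $F-G_+=F(1-O)$ and $\int\operatorname{Re}O=O(0)$,
$$\|F-G_+\|^2\le\|1-O\|^2=1+\int m^2-2e^{\int\log m}\le\int(m^2-1-2\log m),$$
by $e^x\ge1+x$. Let $\phi(t)=t^2-1-2\log t$. Then $\phi(1)=0$ and $\phi'(t)=2(t-1)(1+\frac1t)$, with $1+\frac1t\le3$ for $t\ge\frac12$. Integrating from $1$, $\phi(t)\le3(t-1)^2$ for $t\ge\frac12$. So $\|F-G_+\|^2\le3\int(m-1)^2\le12\eta^2$, and
$$\sum_{k\ge0}(|F_k|-b_k)^2\le(1+\sqrt{12})^2\eta^2\le25\eta^2 .$$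

**Step 4: $F$ loses little energy.** This controls $1-\|F\|^2$. On $\{|G_+|\ge\frac12\}$ we have $|F|=1$, and where $|G_+|<\frac12$ we have $||G_+|-1|>\frac12$. Hence
$$1-\|F\|^2\le|\{|G_+|<\tfrac12\}|\le4\big\||G_+|-1\big\|^2\le16\eta^2 .$$

**Step 5: compare the sums.** There is $K_p\ge0$ with
$$1-s^p\le\tfrac p2(1-s^2)+K_p(1-s)^2\qquad(s\ge0).\tag{3}$$
Indeed $1-s^p-\frac p2(1-s^2)$ has a double zero at $s=1$, so its quotient by $(1-s)^2$ extends continuously to $[0,\infty)$; the quotient tends to $\frac p2$ at $\infty$ because $p<2$; so it is bounded. For $p=1$, (3) is an equality with $K_1=\frac12$. Now $b_k^{2-p}=(1-\rho)^{1-p/2}\rho^{k(2-p)/2}=(1-\rho)^{1-p/2}r^k$, so $r^k=(1-\rho)^{-(1-p/2)}b_k^{2-p}$ and $\sum b_k^pr^k=(1-\rho)^{-(1-p/2)}$. With $s_k=|F_k|/b_k$, (3) gives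
$$\sum_{k\ge0}(b_k^p-|F_k|^p)r^k=(1-\rho)^{-(1-p/2)}\sum b_k^2(1-s_k^p)$$
$$\le(1-\rho)^{-(1-p/2)}\Big[\tfrac p2(1-\|F\|^2)+K_p\sum(b_k-|F_k|)^2\Big]\le(1-\rho)^{-(1-p/2)}\big(\tfrac p2\cdot16+25K_p\big)\eta^2 .$$
For $0<c<1$, $cF\in\mathcal B$ and $M_p^{cF}=c^p\sum|F_k|^pr^k$. Let $c\to1$. This is the claim with $C_p=\max(4,8p+25K_p)$; for $p=1$ this is $20.5\le21$. $\square$

*Proof of Theorem 3.* The upper bound is Proposition 1. For the lower bound let $f\in\mathcal B$. Since $r^k=b_k/\sqrt{1-r^2}$,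
$$\frac1{\sqrt{1-r^2}}-M_1^f(r)=\frac1{\sqrt{1-r^2}}\sum(b_k^2-b_k|a_k|)=\frac1{2\sqrt{1-r^2}}\Big(\sum(|a_k|-b_k)^2+1-\|f\|^2\Big).$$
As $(1-|f|)^2\le1-|f|^2$, the bracket is at least $E(f)\ge D(\rho)$. Take the infimum over $f$. $\square$

**Theorem 4.** Let $\varepsilon=\sqrt{1-\rho}$. There is an absolute $\varepsilon_0>0$ with $D(\rho)\le C\varepsilon^{1+1/615}$ for all $\varepsilon\le\varepsilon_0$.

*Theorem 4 implies Theorems 1 and 2.* By Proposition 1 the difference in Theorem 2 is, for $\varepsilon\le\varepsilon_0$, at most $C_p(1-\rho)^{-1+\frac p2+\frac12+\frac1{1230}}=C_p(1-\rho)^{\frac{p-1}2+\frac1{1230}}$. With $\alpha=\frac2{2-p}>1$ we have $1-r\le1-r^\alpha=1-\rho\le\alpha(1-r)$, so $1-\rho$ may be replaced by $1-r$ at the cost of a constant depending on $p$. For $\varepsilon>\varepsilon_0$ the difference is at most $(1-\rho)^{-(1-p/2)}=\varepsilon^{-(2-p)}\le\varepsilon_0^{-(2-p)}$, while $1\ge1-r\ge\frac{2-p}2\varepsilon_0^2$ keeps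 $(1-r)^{\frac{p-1}2+\frac1{1230}}$ bounded below by a positive constant. The exponent is positive exactly when $p>1-\frac1{615}$. Theorem 1 is the case $p=1$. $\square$

The rest of the lecture proves Theorem 4.

## 4. From the circle to the line

We rescale so that the target coefficients become samples of a slowly decaying exponential. Let
$$\nu=-\varepsilon^{-1}\log(1-\varepsilon^2)\in[\varepsilon,\varepsilon+\varepsilon^3],\qquad B(x)=e^{-\nu x/2}\ (x\ge0),\quad B(x)=0\ (x<0).$$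
Since $\rho=e^{-\nu\varepsilon}$, $b_k=\varepsilon B(\varepsilon k)$ for all $k\in\mathbb Z$.

**Lemma 2.** If $g\in L^2(\mathbb R)$ is supported in $I=[c_0,c_0+1/\varepsilon]$, then
$$D(\rho)\le C\varepsilon\Big[\int_I(|g|-1)^2dy+\int_{\mathbb R}(|\hat g|-B)^2dx+\varepsilon^3\Big].$$

*Proof.* For $s\in[0,1)$ define $G^{(s)}$ on $\mathbb T$ by $G^{(s)}(\varepsilon y)=g(y)e(-s\varepsilon y)$, $y\in I$. Its $k$-th coefficient is $\varepsilon\int g(y)e(-\varepsilon(k+s)y)\,dy=\varepsilon\hat g(\varepsilon(k+s))$. So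
$$E(G^{(s)})=\varepsilon\int_I(|g|-1)^2+\varepsilon^2\sum_k\big(|\hat g(\varepsilon(k+s))|-B(\varepsilon k)\big)^2 .$$
Since $D(\rho)$ is at most each $E(G^{(s)})$, it is at most the average over $s$. Substituting $x=\varepsilon(k+s)$,
$$D(\rho)\le\varepsilon\int_I(|g|-1)^2+\varepsilon\int_{\mathbb R}\big(|\hat g(x)|-B(\varepsilon\lfloor x/\varepsilon\rfloor)\big)^2dx .$$
Finally $|B(\varepsilon\lfloor x/\varepsilon\rfloor)-B(x)|\le(e^{\nu\varepsilon/2}-1)B(x)\le2\varepsilon^2B(x)$ and $\int B^2=\frac1\nu\le\frac1\varepsilon$, so replacing the sample by $B(x)$ costs at most $C\varepsilon^3$ inside the bracket. $\square$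

**Parameters.** Put
$$A=\varepsilon^{-1/205},\quad L=\lceil A^3\rceil,\quad J=\lceil A^{10}\rceil,\quad M=A^{50},\quad Y=8JLMA\le CA^{64},$$
with $\varepsilon$ so small that $A$ exceeds any absolute constant required below. Note $\varepsilon=A^{-205}$ and $\varepsilon Y^3\le CA^{-205+192}=CA^{-13}$.

By Lemma 2, Theorem 4 follows once we construct $g$, supported in an interval $I$ of length $1/\varepsilon$, with
$$\int_I(|g|-1)^2+\int_{\mathbb R}(|\hat g|-B)^2\le CA^{-1/3}=C\varepsilon^{1/615}.\tag{4}$$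

## 5. Van der Corput bounds and the edge at $x=0$

We use the van der Corput estimates (Titchmarsh, *The Theory of the Riemann Zeta-Function*, Lemmas 4.2 and 4.4). Let $F$ be a real $C^1$ function on an interval $I$.

* (V1) If $F'$ is monotone and $|F'|\ge\lambda>0$, then $|\int_Ie(F)|\le1/\lambda$.
* (V2) If $F\in C^2$ and $|F''|\ge\lambda>0$ with constant sign, then $|\int_Ie(F)|\le4\lambda^{-1/2}$.
* (V3) If $a$ is of bounded variation on $\mathbb R$ and vanishes outside a compact interval $I$, then $|\int a\,e(F)|\le\operatorname{Var}_{\mathbb R}(a)\,\sup_{I'\subset I}|\int_{I'}e(F)|$, over subintervals $I'$.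

The proofs are short. For (V1), write $e(F)\,dx=\frac1{2\pi iF'}\,d\,e(F)$ and integrate by parts on $[a,b]$: the bound is $\frac1{2\pi}\big(|\frac1{F'(a)}|+|\frac1{F'(b)}|+|\frac1{F'(b)}-\frac1{F'(a)}|\big)\le\frac1{\pi\lambda}$. For (V2), the set $|F'|<\sqrt\lambda$ is an interval of length at most $2\lambda^{-1/2}$, and on each of the at most two remaining intervals (V1) applies, so the total is at most $(2+\frac2\pi)\lambda^{-1/2}$. For (V3), integrate by parts against the continuous function $\Psi(x)=\int_{\inf I}^xe(F)$. On bounded open or half-open intervals (V1) and (V2) follow from compact subintervals by a limit; the same limit gives (V1) for convergent integrals over half-lines.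

A sensible first attempt at (4) is a unimodular $h=e(\Phi)$ with $\Phi'=\kappa$ increasing. The phase of $\hat h(x)=\int e(\Phi(y)-xy)\,dy$ is stationary where $\kappa(y)=x$, and stationary phase predicts $|\hat h(x)|\approx\kappa'(y)^{-1/2}$ there. Writing $\mu(x)=1/\kappa'$ at that point, the wish $|\hat h|\approx B$ asks for $\mu=B^2$ on $x\ge0$. Where $x\ll1/\varepsilon$, $B\approx1$ and $h$ is a shifted quadratic chirp starting at a sharp edge. The model is $h_0=e(y^2/2)\mathbf 1_{y\ge0}$, with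
$$\hat h_0(x)=\int_0^\infty e(\tfrac{y^2}2-xy)\,dy=e(-\tfrac{x^2}2)\int_{-x}^\infty e(\tfrac{w^2}2)\,dw .$$
At $x=0$ the modulus is $\frac12$, since $\int_{\mathbb R}e(w^2/2)dw=e(\frac18)$. For $|x|\le\frac14$ the modulus lies in $[\frac14,\frac34]$, while the target is $0$ for $x<0$ and $1$ for $x>0$. So $\int(|\hat h_0|-\mathbf 1_{x>0})^2\ge\frac12\cdot\frac1{16}=\frac1{32}$. An error of constant size in (4) gives only $D(\rho)\le C\varepsilon$, that is, a bounded difference in Theorem 1. The edge is exactly where the attempt stops.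

One can soften the edge by letting $\mu$ rise from $0$ to $1$ over a long ramp $[0,A]$. Stationary phase then becomes accurate (Lemma 3 below), but the ramp itself is a defect: for the ramp $\mu=1-(1-x/A)^2$ used below,
$$\int_0^A(1-\mu^{1/2})^2dx=A\int_0^1\big(1-\sqrt{1-v^2}\big)^2dv=A\Big(\frac53-\frac\pi2\Big),$$
which grows with $A$. The plan is to accept the ramp and to refill it with the chain of Section 1. In the interior of the support the chirp is quadratic to high accuracy, which is what the chain needs.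

## 6. A chirp with a ramp

**Definition 4.** Let $1/\nu'=1/\varepsilon-\frac{2A}3$. Then $\varepsilon\le\nu'\le2\varepsilon$ and $0\le\nu'-\varepsilon\le A\varepsilon^2$. Let
$$\mu(x)=0\ (x<0),\qquad\mu(x)=1-(1-x/A)^2\ (0\le x\le A),\qquad\mu(x)=e^{-\nu'(x-A)}\ (x\ge A).$$
Then $\int\mu=\frac{2A}3+\frac1{\nu'}=\frac1\varepsilon$. Let $c_0=\frac A3$, $d_0=c_0+\frac1\varepsilon$, and $y(x)=c_0+\int_0^x\mu$. This maps $[0,\infty)$ onto $[c_0,d_0)$ and $y(A)=A$. Let $\kappa$ be the inverse of $y(\cdot)$, $\Phi(y)=\frac{A^2}2+\int_A^y\kappa$, and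
$$h=e(\Phi)\mathbf 1_{[c_0,d_0)},\qquad\varphi(x)=\Phi(y(x))-xy(x),$$
$$H(x)=e(\tfrac18)\mu(x)^{1/2}e(\varphi(x))\ (x\ge0),\qquad H(x)=0\ (x<0).$$

Here $\kappa$ is increasing, $\kappa'=1/\mu(\kappa)$ is continuous on $(c_0,d_0)$, and $\varphi'=\kappa(y)y'-y-xy'=-y$. $H$ is the stationary phase prediction for $\hat h$. As a check, if $\mu$ were $1$ everywhere with $y(x)=x$, we would get $\Phi=\frac{y^2}2$, $\varphi=-\frac{x^2}2$ and $H=e(\frac18-\frac{x^2}2)$, the exact transform.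

**Lemma 3.** $\|\hat h-H\|^2\le C\big(A^{-1/3}+\varepsilon\log\frac1\varepsilon\big)$.

*Proof.* Let $x_*=A^{1/3}$. In $\hat h(x)=\int_{c_0}^{d_0}e(\Phi(y)-xy)\,dy$ the phase derivative $\kappa(y)-x$ is increasing in $y$.

**Step (a): $x<0$.** There is no stationary point and we want decay. The phase derivative is at least $|x|$, so $|\hat h(x)|\le1/|x|$ by (V1).

**Step (b): $|x|\le x_*$.** Near the edge we do not compare with $H$; we show that $\hat h$ is small. Where $\kappa\le2x_*\ (\le A)$, $\kappa'=1/\mu(\kappa)\ge1/\mu(2x_*)\ge\frac A{4x_*}$, since $\mu(x)\le2x/A$ on $[0,A]$. There (V2) gives $4(4x_*/A)^{1/2}=8A^{-1/3}$. Where $\kappa\ge2x_*$, $\kappa-x\ge x_*$ and (V1) gives $A^{-1/3}$. So $|\hat h(x)|\le9A^{-1/3}$.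

**Step (c): for $x\ge x_*$, $x\ne A$, $\ |\hat h(x)-H(x)|\le C(\frac1x+\varepsilon)$.** This is stationary phase with an explicit error, in four parts.

*Change of variable.* This turns the phase into an exact quadratic. Put $w=\kappa(y)-x\in(-x,\infty)$, so $dy=\mu(x+w)\,dw$, and
$$\Delta=\Phi(y)-xy-\varphi(x)=\int_0^ws\,\mu(x+s)\,ds\ge0,$$
since $d\Delta/dy=\kappa-x=w$. Let
$$z=\operatorname{sgn}(w)\sqrt{2\Delta}=w\,\bar\mu(w)^{1/2},\qquad\bar\mu(w)=2\int_0^1t\,\mu(x+tw)\,dt .$$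
The function $\bar\mu$ is a weighted mean of $\mu$ with total weight $2\int_0^1t\,dt=1$; it is continuous and positive. From $z\,dz=d\Delta=w\,dy$ we get $dy/dz=z/w=\bar\mu(w)^{1/2}$, continuous also across $w=0$, so $z\mapsto y$ is a $C^1$ change of variable. Let $z_+$ and $z_-$ be the limits of $z$ as $w\to\infty$ and $w\to-x$; they are finite and nonzero. Then
$$\hat h(x)=e(\varphi(x))\int_{z_-}^{z_+}\bar\mu^{1/2}e(z^2/2)\,dz .$$

*Splitting off the main term.* Write $\bar\mu^{1/2}=\mu(x)^{1/2}+z\,n$ with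
$$n=\frac1w-\frac{\mu(x)^{1/2}}z=\frac{1-R(w)}w,\qquad R(w)=\Big(\frac{\mu(x)}{\bar\mu(w)}\Big)^{1/2}.$$
We show below that $n$ extends continuously to $w=0$ and has bounded variation. Since $\int_{\mathbb R}e(z^2/2)dz=e(\frac18)$, the constant term yields $H(x)$ up to two tails, at most $1/|z_\pm|$ by (V1). Since $z\,e(z^2/2)\,dz=\frac1{2\pi i}\,d\,e(z^2/2)$, the other term is integrated by parts. Hence
$$|\hat h(x)-H(x)|\le\mu(x)^{1/2}\Big(\frac1{|z_-|}+\frac1{z_+}\Big)+|n(z_-)|+|n(z_+)|+\operatorname{Var}(n).\tag{5}$$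

*A general bound for (5).* Let $0<w_0<x$ be such that $\mu\ge\frac14\mu(x)$ on $[x-w_0,x+w_0]$. Let $K$ be the supremum of $|\mu'|$ and $W$ the variation of $\mu'$ on this interval. (If $A$ is an interior point, give $\mu'(A)$ a value between the one-sided derivatives; at endpoints use the inner one-sided derivative.) We show
$$|\hat h(x)-H(x)|\le C\Big(\frac1{w_0}+\frac W{\mu(x)}+\frac{w_0K^2}{\mu(x)^2}\Big).\tag{6}$$

On $|w|\ge w_0$: $1/w$ and $\mu(x)^{1/2}/z=R/w$ are monotone on each side of $0$. As $\bar\mu(\pm w_0)\ge\frac14\mu(x)$, $R(\pm w_0)\le2$, so at $w=\pm w_0$ they are at most $1/w_0$ and $2/w_0$ in modulus, and they only decrease in modulus outward. So the first four terms of (5) and the variation of $n$ on $|w|\ge w_0$ are together at most $C/w_0$.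

On $|w|\le w_0$: let $\beta(w)=2\int_0^1t^2\mu'(x+tw)\,dt$. Since $\mu$ is continuous and piecewise $C^1$ there, $\bar\mu(w)=\mu(x)+\int_0^w\beta$. Clearly $|\beta|\le K$ and $\operatorname{Var}(\beta)\le W$. For $w\ne0$, $\beta(w)=2w^{-3}\int_0^ws^2\mu'(x+s)\,ds$ is continuous; it is continuous at $w=0$ because $\mu'$ is continuous at $x\ne A$. Hence
$$R=1+\int_0^w\gamma,\qquad\gamma=-\tfrac12\mu(x)^{1/2}\bar\mu^{-3/2}\beta\ \text{ continuous},\qquad n(w)=-\int_0^1\gamma(tw)\,dt .$$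
So $n$ extends continuously to $w=0$, and being an average of dilates of $\gamma$ it satisfies $\operatorname{Var}(n)\le\operatorname{Var}(\gamma)$ on $|w|\le w_0$. From $\bar\mu\ge\frac14\mu(x)$ we get $\bar\mu^{-3/2}\le8\mu(x)^{-3/2}$ and
$$\operatorname{Var}(\bar\mu^{-3/2})\le\int_{-w_0}^{w_0}\tfrac32\bar\mu^{-5/2}|\beta|\,dw\le2w_0\cdot\tfrac32\cdot32\,\mu(x)^{-5/2}K=96\,w_0K\mu(x)^{-5/2}.$$
Using $\operatorname{Var}(uv)\le\sup|u|\operatorname{Var}(v)+\sup|v|\operatorname{Var}(u)$,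
$$\operatorname{Var}(\gamma)\le\tfrac12\mu(x)^{1/2}\Big(8\mu(x)^{-3/2}W+96\,w_0K^2\mu(x)^{-5/2}\Big)=\frac{4W}{\mu(x)}+\frac{48\,w_0K^2}{\mu(x)^2}.$$
This proves (6).

*Choice of $w_0$ when $x_*\le x\le2A$.* Take $w_0=x/2$; the interval is $[\frac x2,\frac{3x}2]\subset[0,3A]$. On $[0,A]$, $\mu$ is concave and increasing with $\mu(0)=0$; on $[A,3A]$, $\mu\ge e^{-2\nu'A}\ge\frac14$. Let $t$ be in the interval. If $t\ge A$, $\mu(t)\ge\frac14\ge\frac14\mu(x)$. If $t\le A$ and $x\le A$, $\mu(t)\ge\mu(\frac x2)\ge\frac12\mu(x)$. If $t\le A<x$, then $t>\frac A2$ and $\mu(t)\ge\mu(\frac A2)=\frac34$. So $\mu\ge\frac14\mu(x)$ as required. Also: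

* $\mu(x)\ge\frac x{8A}$: for $x\le A$ concavity gives $\mu(x)\ge\frac xA$; for $A<x\le2A$, $\mu(x)\ge\frac14\ge\frac x{8A}$.
* $K\le\frac2A$: on $[0,A]$, $\mu'\le\frac2A$; beyond $A$, $|\mu'|\le\nu'\le2\varepsilon\le\frac2A$.
* $W\le\frac{2x}{A^2}+2\nu'\mathbf 1_{x\ge2A/3}$: on $[0,A]$, $\mu''=-2/A^2$; the jump at $A$ is of size $\nu'$, the variation beyond is at most $\nu'$, and both occur only if $\frac{3x}2\ge A$.

Hence $\frac W{\mu(x)}\le\frac{16}A+24\nu'$, and $\frac{w_0K^2}{\mu(x)^2}\le\frac x2\cdot\frac4{A^2}\cdot\frac{64A^2}{x^2}=\frac{128}x$. By (6) the error is at most $C(\frac1x+\frac1A+\nu')\le C(\frac1x+\varepsilon)$, as $x\le2A$.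

*Choice of $w_0$ when $x>2A$.* Take $w_0=\min(x-A,1/\nu')$. The interval lies in $[A,\infty)$, where $\mu$ is exponential, and $\mu\in[e^{-1}\mu(x),e\mu(x)]$ on it; note $e^{-1}\ge\frac14$. Also $K\le e\nu'\mu(x)$ and $W\le2e\nu'\mu(x)$. By (6), using $w_0\nu'\le1$, the error is at most $C(\frac1{x-A}+\nu')\le C(\frac1x+\varepsilon)$.

**Step (d): $x>2X$, $X=\frac2\varepsilon\log\frac1\varepsilon$.** The bound $\varepsilon$ in (c) is not square integrable at infinity, so the far range is treated by energy. Split $h$ at $y(X)$. For the part $y\le y(X)$ the phase derivative is at most $X-x<0$, so by (V1) its transform is at most $\frac1{x-X}$, with squared $L^2(2X,\infty)$ norm at most $\frac1X\le\varepsilon$. The other part has energy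
$$d_0-y(X)=\int_X^\infty\mu=\frac{\mu(X)}{\nu'}\le\frac{e^{\nu'A}\varepsilon^2}\varepsilon\le C\varepsilon,$$
since $e^{-\nu'X}\le e^{-\varepsilon X}=\varepsilon^2$. Also $\int_{2X}^\infty|H|^2=\int_{2X}^\infty\mu\le C\varepsilon$.

**Step (e): sum the squares.** The range $x<-x_*$ contributes at most $\int_{x_*}^\infty x^{-2}dx=A^{-1/3}$ by (a). The range $|x|\le x_*$ contributes at most $C\big(x_*A^{-2/3}+\int_0^{x_*}\mu\big)\le C(x_*A^{-2/3}+x_*^2/A)\le CA^{-1/3}$ by (b). The range $[x_*,2X]$ contributes at most $C(\frac1{x_*}+\varepsilon^2X)\le C(A^{-1/3}+\varepsilon\log\frac1\varepsilon)$ by (c). The rest contributes at most $C\varepsilon$ by (d). $\square$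

**Comparison with $B$.** We now define the modulus that the corrected function should have, and check that it is near the target. Let $\mathcal N(x)=0$ for $x<0$, $\mathcal N=1$ on $[0,A]$, and $\mathcal N=\mu^{1/2}$ for $x>A$. Since $|\nu'-\nu|\le A\varepsilon^2+\varepsilon^3\le3A\varepsilon^2$, for $x>A$ the exponents in $\mu^{1/2}=e^{-\nu'(x-A)/2}$ and $B=e^{-\nu x/2}$ differ by at most $\frac12(3A\varepsilon^2x+2A\varepsilon)$, and both functions are at most $e^{-\varepsilon(x-A)/2}\le2e^{-\varepsilon x/2}$. By $|e^{-a}-e^{-b}|\le|a-b|e^{-\min(a,b)}$, $\ |\mu^{1/2}-B|\le CA\varepsilon(1+\varepsilon x)e^{-\varepsilon x/2}$. On $[0,A]$, $|1-B|\le\frac{\nu A}2\le A\varepsilon$. Hence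
$$\|\mathcal N-B\|^2\le C(A^2\varepsilon+A^3\varepsilon^2)\le CA^2\varepsilon.\tag{7}$$

**Comparison with the quadratic chirp.** The identities of Section 1 are exact only for $e(y^2/2)$, so we measure how far $h$ and $H$ are from it. Let $\vartheta=\varphi+\frac{x^2}2$. Then $\vartheta(A)=\frac{A^2}2-A^2+\frac{A^2}2=0$ and $\vartheta'=x-y(x)$.

On $[0,A]$, $\vartheta''=1-\mu\ge0$, so $\vartheta'$ increases from $-\frac A3$ to $0$ and $|\vartheta'|\le\frac A3$.

For $x\ge A$, $0\le x-y(x)=\int_A^x(1-\mu)\le\frac{\nu'x^2}2$, hence $0\le\vartheta(x)\le\frac{\nu'x^3}6\le\varepsilon x^3$.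

For $A\le y\le Y$ put $u=\nu'(y-A)\le\frac12$. From $y(x)=A+\frac1{\nu'}(1-e^{-\nu'(x-A)})$ we get $\kappa(y)=A-\frac1{\nu'}\log(1-u)$. Since $u\le-\log(1-u)\le u+u^2$, $0\le\kappa(y)-y\le\frac{u^2}{\nu'}\le\nu'y^2$. As $\Phi(A)=\frac{A^2}2$, integrating from $A$ gives the first part of
$$0\le\Phi(y)-\tfrac{y^2}2\le2\varepsilon Y^3\ (A\le y\le Y),\qquad0\le\vartheta(x)\le\varepsilon Y^3,\quad\mu(x)\ge\tfrac14\ (A\le x\le Y).\tag{8}$$
The last part holds because $\nu'Y$ is small.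

## 7. A Blaschke factor in the ramp

On $[0,A]$ we have $H=e(\frac18-\frac{x^2}2)\,m\,e(\vartheta)$ with $m=\mu^{1/2}<1$ for $x<A$. We look for $P$ supported on $[0,A]$ and rapidly oscillating, such that $m\,e(\vartheta)+P$ has modulus $1$. Rapid oscillation will make $S^{-\tau}P$ small in sup norm and push it away from the ramp. The tool is the disc automorphism: for $|\zeta|=1$ and $0\le m<1$, $|m+\zeta|=|\bar\zeta+m|=|1+m\zeta|$, so
$$\frac{m+\zeta}{1+m\zeta}=m+\frac{(1-m^2)\zeta}{1+m\zeta}=m+\sum_{l\ge1}(1-m^2)(-m)^{l-1}\zeta^l$$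
is unimodular: it is $m$ plus a sum of pure oscillations $\zeta^l$.

**Definition 5 (filler).** Put $\zeta(x)=e(-M(x+\frac{x^2}2))$ and
$$a_l=e(\vartheta)(1-m^2)(-m)^{l-1}\ \text{on }[0,A],\quad a_l=0\ \text{elsewhere},\qquad P=\sum_{l=1}^La_l\zeta^l .$$

**Step 1: $P$ fills the ramp.** The tail $l>L$ of the series has modulus at most $(1-m^2)\frac{m^L}{1-m}\le2m^L$. Hence
$$\Big|\big|H+e(\tfrac18-\tfrac{x^2}2)P\big|-1\Big|\le2m^L\ \text{on }[0,A),\qquad\int_0^A4m^{2L}dx=4A\int_0^1(1-v^2)^Ldv\le4AL^{-1/2}\le4A^{-1/2},\tag{9}$$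
where $v=1-x/A$ and $\int_0^1(1-v^2)^Ldv\le\int_0^\infty e^{-Lv^2}dv\le L^{-1/2}$.

**Step 2: the size of $P$.** From the same formula, $|P|\le1+m+2m^L\le4$, so $\|P\|\le4A^{1/2}$. This order is correct: on $[0,A]$, by (9), $\|H+e(\frac18-\frac{x^2}2)P\|\ge A^{1/2}-2A^{-1/4}$, while $\|H\|=(2A/3)^{1/2}$ there, so $\|P\|\ge\frac1{10}A^{1/2}$ for large $A$.

**Step 3: the variation of the amplitudes.** This is what (V3) will need. The function $m^{l-1}-m^{l+1}$ on $[0,1]$ has derivative $m^{l-2}\big((l-1)-(l+1)m^2\big)$ for $l\ge2$, so it is unimodal with maximum at $m^2=\frac{l-1}{l+1}$, of value at most $1-m^2=\frac2{l+1}\le\frac2l$. For $l=1$ it decreases from $1\le2$. As $m$ is monotone in $x$, $|a_l|$ has variation at most $\frac4l$ on $\mathbb R$, jumps at the endpoints included. Also $\operatorname{Var}_{[0,A]}e(\vartheta)\le2\pi\int_0^A|\vartheta'|\le3A^2$. Therefore $\operatorname{Var}_{\mathbb R}(a_l)\le\frac4l+\frac2l\cdot3A^2\le\frac{10A^2}l$,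 and
$$\Sigma:=\sum_{l\le L}\operatorname{Var}(a_l)\le10A^2(1+\log L),\qquad\Sigma^2\le CA^4(1+\log A)^2\le CA^5.\tag{10}$$

## 8. The chain built on the filler

Form $\omega$ and $Q$ from this $P$ and $J$ as in Definition 2. All operators that occur in them are $S^{-\tau}$ (or conjugates) with $\tau\in[\frac12,J]$, so $(2\tau)^{-1/2}\le1$ in (S2). By (S2), $S^{-\tau}P(y)$ is a sum over $l\le L$ of oscillatory integrals over $x'\in[0,A]$ with amplitude $a_l$ and phase
$$-\frac{(y-x')^2}{4\tau}-lM\Big(x'+\frac{x'^2}2\Big),\quad\text{with derivative}\quad\frac{y-x'}{2\tau}-lM(1+x'),\quad\text{second derivative}\quad-\frac1{2\tau}-lM .$$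
The derivative is decreasing in $x'$. It vanishes when $y=x'+2\tau lM(1+x')$, so one expects $S^{-\tau}P$ to live at $y$ between about $M$ and $4JLMA$. The estimates make this precise: outside $[A,Y]$ there is almost nothing, and inside, the functions are tiny in sup norm though not in $L^2$ norm.

**(E1) The real part of $Q$ is small:** $\|\operatorname{Re}Q\|^2\le C\Sigma^2\big(\frac1M+\frac{LA}J\big)\le CA^{-1}$. The gain is from averaging the phases $e((n+1)\xi^2)$ in $n$. By (2) and Plancherel,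
$$\|\operatorname{Re}Q\|^2\le\int|\hat P(\xi)|^2|D_J(\xi^2)|^2d\xi,\qquad D_J(v)=\frac1J\sum_{n<J}e(nv).$$
For $\hat P(\xi)$ the phase of the $l$-th term is $-lM(x+\frac{x^2}2)-\xi x$, with second derivative $-lM$. So (V2) and (V3) give $|\hat P(\xi)|\le4\Sigma M^{-1/2}$ for all $\xi$. For $|\xi|\ge T_1:=4LMA$ the phase derivative is monotone with modulus at least $|\xi|-LM(1+A)\ge|\xi|-2LMA\ge\frac{|\xi|}2$, so $|\hat P(\xi)|\le2\Sigma/|\xi|$. Now $|D_J|\le1$ and $\int_j^{j+1}|D_J|^2=\frac1J$ for every integer $j$, so with $v=\xi^2$,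
$$\int_{|\xi|\le T_1}|D_J(\xi^2)|^2d\xi=\int_0^{T_1^2}|D_J(v)|^2\frac{dv}{\sqrt v}\le2+\frac1J\sum_{1\le j\le T_1^2}j^{-1/2}\le2+\frac{2T_1}J .$$
Hence $\|\operatorname{Re}Q\|^2\le16\Sigma^2M^{-1}\big(2+\frac{8LMA}J\big)+\frac{8\Sigma^2}{T_1}$, which is the first claim. By (10), $\Sigma^2LA/J\le CA^{5+3+1-10}=CA^{-1}$ and $\Sigma^2/M\le CA^{-45}$.

**(E2) Sup norms:** $\sup|\omega|,\ \sup|Q|\le8J\Sigma M^{-1/2}$. This is what makes second-order terms negligible. The second derivative of the phase is at most $-M$, so (V2) and (V3) give $|S^{-\tau}P|\le4\Sigma M^{-1/2}$ for every $\tau\ge\frac12$. Each of $\omega$ and $Q$ is a sum of at most $2J$ such terms or conjugates, with weights of modulus at most $1$.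

**(E3) $L^2$ norms:** $\|\omega\|,\|Q\|\le2J\|P\|\le8JA^{1/2}$, by unitarity.

**(E4) Almost nothing to the left of $A$:** $\int_{-\infty}^A(|\omega|^2+|Q|^2)\le CJ^3\Sigma^2/M$. This keeps $Q$ off the ramp and off the negative axis, where even its imaginary part would do harm. Let $\frac12\le\tau\le J$, $y\le A$, $x'\in[0,A]$, $y_-=\max(-y,0)$. If $0\le y\le A$, then $\frac{y-x'}{2\tau}\le A\le\frac M2$. If $y<0$, then $\frac{y-x'}{2\tau}\le-\frac{y_-}{2J}$. So the phase derivative is at most $-\big(\frac M2+\frac{y_-}{2J}\big)$, and (V1), (V3) give $|S^{-\tau}P(y)|\le\Sigma\big/\big(\frac M2+\frac{y_-}{2J}\big)$. Integrating,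
$$\int_{-\infty}^A|S^{-\tau}P|^2\le\Sigma^2\Big(\frac{4A}{M^2}+\frac{4J}M\Big)\le\frac{CJ\Sigma^2}M .$$
Summing at most $2J$ terms with Cauchy–Schwarz multiplies this by at most $4J^2$.

**(E5) Almost nothing to the right of $Y$:** $\int_Y^\infty(|\omega|^2+|Q|^2)\le CJ^3\Sigma^2/M$. Beyond $Y$ the chirp $h$ is no longer close to $e(y^2/2)$, so we must not need it there. For $y\ge Y$ we have $2LMA=\frac Y{4J}\le\frac y{4J}$, so the phase derivative is at least
$$\frac{y-A}{2J}-2LMA\ge\frac y{4J}-\frac A{2J}\ge\frac y{8J}.$$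
By (V1) and (V3), $|S^{-\tau}P(y)|\le8J\Sigma/y$, so $\int_Y^\infty|S^{-\tau}P|^2\le64J^2\Sigma^2/Y\le CJ\Sigma^2/M$. Sum as before.

With the chosen parameters and (10),
$$\frac{J^3\Sigma^2}M\le CA^{-15},\qquad\frac{J^4\Sigma^2A}M\le CA^{-4},\qquad(\varepsilon Y^3)^2J^2A\le CA^{-26+21}=CA^{-5}.\tag{11}$$

**Remark (why one link, or a sharp cut, is not enough).** For $\tau\ge\frac12$ put $q=S^{-\tau}P$. Then $\|\operatorname{Re}q\|^2=\frac12\|q\|^2+\frac12\operatorname{Re}\int q^2$. Since the multipliers are even, $\int q^2=\int e(2\tau\xi^2)\hat P(\xi)\hat P(-\xi)\,d\xi=\int(S^{-2\tau}P)\,P$. By the pointwise bound in (E2) and $|P|\le4$ on $[0,A]$, this is at most $4\Sigma M^{-1/2}\cdot4A\le CA^{-21}$. As $\|q\|=\|P\|\ge\frac1{10}A^{1/2}$, we get $\|\operatorname{Re}q\|^2\ge cA$ with an absolute $c>0$. Hence adding only $S^{-1/2}P$ to $1$ on the $y$ side leaves a real part of squared norm at least $cA$ there. Taking $\eta_n=1$ for all $n<J$ and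 then stopping would give $\operatorname{Re}Q=-\operatorname{Re}q_{J-1}$, again of squared norm at least $cA$, for every $J$. The taper replaces this single term by the average (2), and (E1) shows that the average is small.

## 9. The function $g$ and its two moduli

Let
$$g=h\,\big(1+\omega\mathbf 1_{[A,Y]}\big),$$
supported in $I=[c_0,d_0]$, an interval of length $1/\varepsilon$; note $c_0<A<Y<d_0$.

**Step 1: the modulus of $g$.** This bounds the first integral in (4). On $[c_0,d_0)$, $|h|=1$ and $\omega$ is imaginary, so $\big||g|-1\big|=(\sqrt{1+|\omega|^2}-1)\mathbf 1_{[A,Y]}\le\frac12|\omega|^2$. By (E2), (E3) and (11),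
$$\int_I(|g|-1)^2\le\tfrac14\sup|\omega|^2\,\|\omega\|^2\le\frac{CJ^4\Sigma^2A}M\le CA^{-4}.$$

**Step 2: replace $h$ by the exact chirp in the correction.** This makes (S3) available. Write $h\omega\mathbf 1_{[A,Y]}=e(y^2/2)\,\omega+\mathcal R$. Outside $[A,Y]$, $\mathcal R=-e(y^2/2)\omega$; inside, (8) gives $|h-e(y^2/2)|\le2\pi\cdot2\varepsilon Y^3$. So
$$\|\mathcal R\|\le\|\omega\|_{L^2(\mathbb R\setminus[A,Y])}+4\pi\varepsilon Y^3\|\omega\|,\qquad\|\mathcal R\|^2\le CA^{-5},$$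
by (E3)–(E5) and (11). By (S3) and (1),
$$\hat g=(\hat h-H)+\hat{\mathcal R}+T,\qquad T(x)=H(x)+e(\tfrac18-\tfrac{x^2}2)\,(P+Q)(x).$$

**Step 3: compare $|T|$ with $\mathcal N$.** Here the filler and the smallness of $\operatorname{Re}Q$ enter.

* For $x<0$: $H=P=\mathcal N=0$, so $\big||T|-\mathcal N\big|\le|Q|$.
* For $0\le x<A$: by (9), $\big||T|-1\big|\le2m^L+|Q|$.
* For $A\le x\le Y$: $P=0$ a.e. and $H=e(\frac18-\frac{x^2}2)\,a$ with $a=\mu^{1/2}e(\vartheta)$, $|a|=\mathcal N\ge\frac12$ by (8). So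
$$\big||T|-\mathcal N\big|=\big||a+Q|-|a|\big|=\frac{\big|2\operatorname{Re}(\bar aQ)+|Q|^2\big|}{|a+Q|+|a|}\le2|\operatorname{Re}(e(-\vartheta)Q)|+2|Q|^2\le2|\operatorname{Re}Q|+4\pi\varepsilon Y^3|Q|+2|Q|^2,$$
where the last step uses $|e(-\vartheta)-1|\le2\pi\vartheta\le2\pi\varepsilon Y^3$.
* For $x>Y$: $P=0$ and $|H|=\mathcal N$, so $\big||T|-\mathcal N\big|\le|Q|$.

Square and integrate. The term $2m^L$ gives $CA^{-1/2}$ by (9). The term $\operatorname{Re}Q$ gives $CA^{-1}$ by (E1). The term $\varepsilon Y^3|Q|$ gives $C(\varepsilon Y^3)^2J^2A\le CA^{-5}$ by (E3) and (11). The term $|Q|^2$ gives $\int|Q|^4\le\sup|Q|^2\|Q\|^2\le CJ^4\Sigma^2A/M\le CA^{-4}$. The terms $|Q|$ on $(-\infty,A)$ and $(Y,\infty)$ give $CA^{-15}$ by (E4) and (E5). Hence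
$$\big\||T|-\mathcal N\big\|^2\le C\big(A^{-1/2}+A^{-1}+A^{-5}+A^{-4}+A^{-15}\big)\le CA^{-1/2}.$$

**Step 4: the modulus of $\hat g$.** This bounds the second integral in (4). By Lemma 3, Steps 2 and 3, and (7),
$$\big\||\hat g|-B\big\|^2\le C\Big(\|\hat h-H\|^2+\|\mathcal R\|^2+\big\||T|-\mathcal N\big\|^2+\|\mathcal N-B\|^2\Big)$$
$$\le C\Big(A^{-1/3}+\varepsilon\log\tfrac1\varepsilon+A^{-5}+A^{-1/2}+A^2\varepsilon\Big)\le CA^{-1/3},$$
since $\varepsilon=A^{-205}$.

Steps 1 and 4 give (4). The term $\varepsilon^3$ in Lemma 2 is smaller than $\varepsilon^{1/615}$, so Lemma 2 yields $D(\rho)\le C\varepsilon\cdot\varepsilon^{1/615}$, which is Theorem 4. By the deduction in Section 3, Theorems 1 and 2 follow; in particular $M_1(r)-\frac1{\sqrt{1-r^2}}\to0$ as $r\to1^-$. $\blacksquare$
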